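# Guessing centroids: fractional hypertree width within a polylogarithmic factor in polynomial time

## 1. A tree of guesses about a hidden mass

Let $T$ be a tree with $N$ nodes and maximum degree at most $3$, and let $k\ge 1$ be a power of two. Somebody has placed nonnegative masses on the nodes of $T$, of total at most $k$, and we cannot see them. From $T$ and $k$ alone we shall build a rooted tree $\mathcal T$ of possibilities, such that whatever the hidden mass is, some part of $\mathcal T$ describes correctly where it sits, down to single nodes and to regions of mass less than $1$. This *scenario tree* is what the whole proof turns on.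

A subtree of $T$ means a nonempty connected set of nodes. Recall the textbook fact on centroids: a tree with nonnegative node weights of total $a$ has a node $c$, a *centroid*, such that every component of the tree minus $c$ has weight at most $a/2$. (From any node, step into a component of weight more than $a/2$ if there is one. We never step back across an edge, since the two sides of an edge cannot both weigh more than $a/2$.)

If we saw the mass, we would remove a centroid $c$, recurse in the components, and reach regions of mass below $1$ after $\log_2(2k)$ halvings. As we do not see it, we must branch over guesses for $c$. Guessing $c$ itself gives $N$ choices in each of $\log_2(2k)$ rounds, and $N^{\log_2(2k)}$ is not polynomial. We can instead cut the current region into a bounded number of cells, say each at most half as large as the region, and guess only the cell of $c$. Then the choices are few, but about $\log_2 N$ rounds may pass before the cell is a single node, and later every round will cost us a factor. The scenario tree is the compromise. With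
$$h=\log_2(2k),\qquad p=\text{the least integer}\ge 2\text{ with }p^h\ge N,$$
we use $O(p)$ cells per round, about $N^{1/h}$ of them, and at most $2h$ rounds. Note that $h$ is a positive integer and that $p=\max\{2,\lceil N^{1/h}\rceil\}\le 2N^{1/h}$.

**Lemma 1 (cells).** Let $D$ be a tree with $N_D\ge2$ nodes and maximum degree at most $3$, and let $p\ge2$ be an integer. In polynomial time $D$ can be partitioned into at most $8p$ connected cells, each of size at most $\max(1,N_D/p)$ and each joined to the rest of $D$ by at most $3$ edges.

**Proof.** Root $D$ and let $z=N_D/p$. While some node has a remaining subtree with more than $z$ nodes, take a deepest such node, mark it, and remove its remaining subtree. Each mark removes more than $z$ nodes, so there are fewer than $p$ marks. There is at least one mark, since $N_D>z$. When a node is marked, the remaining subtrees of its children have at most $z$ nodes each, because the node was deepest, and what is left at the end has at most $z$ nodes too. These pieces are exactly the components of $D$ minus the marked nodes, because each piece is attached to the rest only through marked nodes.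 So these components have at most $z$ nodes.

Let $M$ be the closure of the marked set under lowest common ancestors. Closing $a$ nodes gives at most $2a-1$ nodes, so $|M|<2p$. The cells are the singletons of $M$ and the components $K$ of $D-M$. The latter have at most $z$ nodes. A singleton has at most $3$ edges to the rest. A component $K$ has at most one edge upward. Suppose it had two downward edges, to $m_1\ne m_2$ in $M$. If $m_1$ were an ancestor of $m_2$, the path in $K$ from the parent of $m_1$ to the parent of $m_2$ would pass through $m_1$, which is impossible as $m_1\notin K$; the other order is symmetric. So $m_1,m_2$ are not ancestor-related, and their lowest common ancestor lies on the path in $K$ between their parents. It therefore lies in $K$, and it lies in $M$ by closure, a contradiction. So $K$ has at most $2$ edges to the rest.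

Each $K$ is adjacent to a node of $M$, and each node of $M$ has at most $3$ neighbors, so there are at most $|M|+3|M|\le 8p$ cells. $\square$

**Definition (scenario tree).** $\mathcal T$ has OR nodes $\alpha$, labelled by pairs $(D_\alpha,\kappa_\alpha)$ with $D_\alpha$ a subtree of $T$, and AND nodes $\gamma$. The root is the OR node $(T,k)$. An OR node is a *pruned leaf* if $\kappa_\alpha<1$, and a *singleton leaf* if $\kappa_\alpha\ge1$ and $|D_\alpha|=1$. Otherwise partition $D_\alpha$ by Lemma 1 with the fixed $p$ above. For each cell $D_j$ there is an AND child $\gamma=(\alpha,j)$, which stands for the guess "the centroid is in $D_j$". Its children are the OR node $(D_j,\kappa_\alpha)$, called heavy, and an OR node $(D',\kappa_\alpha/2)$, called light, for each component $D'$ of $D_\alpha\setminus D_j$. There are at most $3$ such components, since at most $3$ edges leave $D_j$.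

So an AND node has at most $4$ children, and their subtrees partition $D_\alpha$. The *height* of an OR node is the largest number of OR-to-OR steps from it down to a leaf.

**Size.** A heavy step divides the size bound of $D$ by $p$ and leaves $\kappa$ unchanged; a light step halves $\kappa$ and does not enlarge $D$. After $h$ light steps $\kappa=k/2^h=\frac12<1$. After $h$ heavy steps $|D|\le\max(1,N/p^h)=1$. So every path from the root contains at most $h$ light and at most $h$ heavy steps, and the height of $\mathcal T$ is at most $2h$. A nonleaf OR node has at most $8p\cdot 4=32p$ OR grandchildren, so the number of OR nodes is at most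
$$2(32p)^{2h}\le 2\,(64N^{1/h})^{2h}=2\cdot 64^{2h}N^2=2(2k)^{12}N^2 .$$
This is polynomial in $N$ and $k$, while the depth does not depend on $N$ at all.

**Lemma 2 (every hidden mass is a scenario).** For every nonnegative mass on the nodes of $T$ of total at most $k$ one can select nodes of $\mathcal T$ such that the root is selected; each selected nonleaf OR node has exactly one selected AND child; the children of a selected AND node are all selected; no other node is selected; and the mass of $D_\alpha$ is at most $\kappa_\alpha$ for every selected OR node $\alpha$.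

**Proof.** Select top-down. The root is fine. At a selected nonleaf $\alpha$ let $c$ be a centroid of $D_\alpha$ for the masses in $D_\alpha$. Select the AND child whose cell $D_j$ contains $c$, and all its children. A component of $D_\alpha\setminus D_j$ lies in a component of $D_\alpha-c$, so its mass is at most $\kappa_\alpha/2$. The mass of $D_j$ is at most $\kappa_\alpha$. $\square$

**Example 1 ($k=1$).** Here $h=1$ and $p=\max(2,N)$, so for $N\ge2$ all cells are single nodes. The root has one AND child for each node $t$. Its children are the singleton leaf $(\{t\},1)$ and, for each component $D'$ of $T-t$, the pruned leaf $(D',\frac12)$. A scenario is simply the choice of a node $t$.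

What is this for? We shall be given a hypergraph and a poor tree decomposition of it on the tree $T$, and we shall look for a cheap balanced separator. The hidden mass will be an optimal fractional edge cover of a good separator that exists but that we do not know. In a region of mass less than $1$ this cover pays in full for no vertex living inside the region, so the unknown separator has no such vertex. A linear program can be told so.

## 2. Bags priced by fractional edge covers

A hypergraph $H$ has a vertex set $V(H)$ and a family $E=E(H)$ of hyperedges, each a subset of $V(H)$; put $n=|V(H)|$, $m=|E|$. We allow $E$ to be a multiset. For $v\in V(H)$ let $E_v=\{e\in E:v\in e\}$, and for $z:E\to\mathbb R$ and $F\subseteq E$ let $z(F)=\sum_{e\in F}z(e)$.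

**Definition (tree decomposition).** A tree decomposition of $H$ is a tree $T$ with bags $\beta(u)\subseteq V(H)$ for $u\in V(T)$ such that (i) for every $v$ the set $\{u:v\in\beta(u)\}$ induces a nonempty connected subtree, and (ii) every $e\in E$ is contained in some bag.

**Definition (fractional cover and width).** A fractional edge cover of $S\subseteq V(H)$ is $y:E\to\mathbb R_{\ge0}$ with $y(E_v)\ge1$ for all $v\in S$; its cost is $y(E)$, and $\rho^*(S)$ is the minimum cost. The width of a tree decomposition, always meaning fractional hypertree width, is $\max_u\rho^*(\beta(u))$, and $\mathrm{fhtw}(H)$ is the minimum width over all tree decompositions.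

For the triangle with the three hyperedges $\{a,b\},\{b,c\},\{a,c\}$, weight $\frac12$ on each edge covers everything at cost $\frac32$. Adding the three covering constraints gives $2y(E)\ge3$, so $\rho^*(\{a,b,c\})=\frac32$. Note also that $\rho^*$ is monotone and subadditive, that $\rho^*(X)\le|X|$ when every vertex lies in a hyperedge, and that $\rho^*$ is computed by a linear program.

Is there an algorithm, truly polynomial in $n+m$ with no exponential dependence on $\omega=\mathrm{fhtw}(H)$, that outputs a decomposition of width at most $\omega$ times a power of $\log\omega$? The question is from Viktoriia Korchemna, Daniel Lokshtanov, Saket Saurabh, Vaishali Surianarayanan, Jie Xue, "Efficient Approximation of Fractional Hypertree Width", arXiv:2409.20172 (2024). Three quoted results show what is at stake: a polynomial-time algorithm with width $\mathcal O(\omega\log n\log\omega)$; an algorithm with running time $n^{\omega}m^{\mathcal O(1)}$ and width $\mathcal O(\omega\log^2\omega)$; and an algorithm of Marx with running time $(n+m)^{\mathcal O(\omega^3)}$ and width $\mathcal O(\omega^3)$. None of them is used below. The answer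 is yes.

**Theorem 1.** There are absolute constants $C,d$ and a deterministic algorithm that, given $H$ (with $\omega=\mathrm{fhtw}(H)$ unknown), runs in time $C(n+m)^d$ and outputs a tree decomposition of $H$ of width at most $C\,\omega\log^4(\omega+2)$.

No complexity assumption is used, and no claim is made that the exponent $4$ is optimal.

**Conventions.** We delete empty hyperedges, assume $n\ge1$, and assume that every vertex lies in a hyperedge (otherwise $\omega=\infty$ and there is nothing to prove). All numbers are rational. Then $1\le\mathrm{fhtw}(H)\le n$: some bag is nonempty, and the single bag $V(H)$ costs at most $n$.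

For $V'\subseteq V(H)$ let $H[V']$ have vertex set $V'$ and edge multiset $\{e\cap V':e\in E,\ e\cap V'\neq\emptyset\}$. Restricting bags gives $\mathrm{fhtw}(H[V'])\le\mathrm{fhtw}(H)$, and for $X\subseteq V'$ the value $\rho^*(X)$ is the same in $H$ and in $H[V']$. The components of $H-S$ are those of the primal graph (two vertices adjacent if they share a hyperedge) on $V(H)\setminus S$. For a component $C$ let $E_C=\{e:e\cap C\ne\emptyset\}$ and, for weights $\mu$ on $E$, let $\mu(C)=\mu(E_C)$. The vertices of $e\setminus S$ are pairwise adjacent, so an edge meets at most one component. Hence the sets $E_C$ are disjoint for different components of $H-S$.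

The heart of the proof is a separator theorem.

**Theorem 2 (balanced separators).** There are an absolute integer constant $C_1\ge1$ and a deterministic algorithm as follows. Input: a hypergraph $H$; a power of two $k\ge1$; an integer $W\ge1$; a tree decomposition $(T,B)$ of $H$ (bags $B_t$) with maximum degree of $T$ at most $3$ and $\rho^*(B_t)\le W$ for all $t$; weights $\mu:E\to[0,1]$ with $\mu(E)\ge2$. Output: either the correct statement $\mathrm{fhtw}(H)>k$, or a set $S\subseteq V(H)$ with
$$\rho^*(S)\le s(k,W):=C_1\,k\,\log_2^3(2k)\,\lceil\log_2(2kW)\rceil,\qquad \mu(C)\le\tfrac34\mu(E)\ \text{ for every component $C$ of }H-S.$$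
The running time is polynomial in $n+m+|V(T)|+k+W$ and the bit length of $\mu$.

The bound does not mention $n$. It mentions the width $W$ of the decomposition that we already have, but only under a logarithm.

## 3. Paths, triangles and the centroid bag

If $V(H)$ is itself a hyperedge, the single bag $V(H)$ has width $1$. If $H$ is a path with edges $e_0,\dots,e_r$, where $e_i=\{v_i,v_{i+1}\}$, the edges themselves are the bags of a path decomposition of width $1$. For the triangle, the textbook fact that every clique of the primal graph lies in some bag forces a bag $\{a,b,c\}$, so $\mathrm{fhtw}=\frac32$: widths need not be integers.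

Balanced separators of cost at most $\mathrm{fhtw}(H)$ always exist, and the argument is worth doing before any algorithm.

**Lemma 3 (centroid bag).** Let $(T^*,\beta^*)$ be a tree decomposition of $H$ and $\mu\ge0$ weights on $E$. There is a node $u$ such that every component $C$ of $H-\beta^*(u)$ has $\mu(C)\le\frac12\mu(E)$.

**Proof.** For each $e$ fix a node $u_e$ with $e\subseteq\beta^*(u_e)$. Let $u$ be a centroid of $T^*$ when weight $\mu(e)$ is placed at $u_e$. The subtrees of the vertices of a component $C$ avoid $u$, and adjacent vertices share a bag, so all these subtrees lie in one component $K$ of $T^*-u$. If $e$ meets $C$ in $v$, then $u_e$ is in the subtree of $v$, so $u_e\in K$. Hence $\mu(C)\le\frac12\mu(E)$. $\square$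

Applied to the given $(T,B)$ this yields at once a balanced separator of cost $W$. Applied to an optimal decomposition it shows that one of cost $\mathrm{fhtw}(H)$ exists. Theorem 2 finds one whose cost is near the second value, with a loss polylogarithmic in $kW$.

## 4. Decompositions from separators: Theorem 2 implies Theorem 1

We first see that the shape of $s(k,W)$ is exactly what is needed. One run of the usual recursion turns a decomposition of width $W$ into one of width about $s(k,W)$, and as $W$ enters only through $\log W$, iterating brings it down to $k$ times a power of $\log k$.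

**Lemma 4.** Given $H,k,W,(T,B)$ as in Theorem 2, put $s=s(k,W)$, an integer at least $1$. In time polynomial in $n+m+|V(T)|+k+W$ one either certifies $\mathrm{fhtw}(H)>k$ or finds a tree decomposition of $H$ with at most $n$ nodes and width at most $5(s+1)$.

**Proof.** Let $b=4(s+1)$. We define a procedure $\mathrm{Dec}(V',Z)$, for $Z\subsetneq V'$ with $\rho^*(Z)\le b$, which outputs a tree decomposition of $H[V']$ of width at most $b+s+1=5(s+1)$ whose root bag contains $Z$.

If $\rho^*(V')\le b+s+1$, output the single bag $V'$. Otherwise pick $v_0\in V'\setminus Z$. If $\rho^*(Z)\le\frac34b$, let $S=\emptyset$. If $\rho^*(Z)>\frac34b$, let $\mu$ be an optimal fractional cover of $Z$ in $H[V']$, capped so that $\mu\le1$. Capping preserves covering, so $\mu(E(H[V']))=\rho^*(Z)>\frac34b\ge 2$. Apply Theorem 2 to $H[V']$, $k$, $W$, the bags $B_t\cap V'$ on the same tree $T$, and $\mu$. If it reports $\mathrm{fhtw}(H[V'])>k$, then $\mathrm{fhtw}(H)>k$ is certified and we stop. Otherwise let $S$ be its output, so $\rho^*(S)\le s$.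

Put $S'=S\cup\{v_0\}$, so $\rho^*(S')\le s+1$. The root bag is $Z\cup S'$, of cost at most $b+s+1$. For every component $C$ of $H[V']-S'$ with $C\not\subseteq Z$, attach the output of $\mathrm{Dec}(C\cup S',(Z\cap C)\cup S')$ by an edge between the two roots.

**Step 1: the output is a tree decomposition.** An edge of $H[V']$ lies in $S'$ or in $C\cup S'$ for one component $C$. In the first case it is in the root bag. In the second it is in the root bag if $C\subseteq Z$, and otherwise it is an edge of $H[C\cup S']$ and is handled in the child. A vertex of $S'$ is in the root bag and in all child root bags. A vertex of a component $C\subseteq Z$ occurs only in the root bag. A vertex of $C\not\subseteq Z$ occurs in the child of $C$ and possibly in the root bag. The latter happens only if it is in $Z$, and then it is in the child's root bag too. So occurrences are nonempty and connected.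

**Step 2: the calls are legal.** As $C\not\subseteq Z$, the set $(Z\cap C)\cup S'$ is a proper subset of $C\cup S'$. If $\rho^*(Z)\le\frac34b$, its cost is at most $\frac34b+s+1=b$. Otherwise $C$ lies in a component $\bar C$ of $H[V']-S$. Every edge at a vertex of $Z\cap C$ meets $\bar C$, so $\mu$ restricted to the edges meeting $\bar C$ covers $Z\cap C$. Hence
$$\rho^*((Z\cap C)\cup S')\le\mu(\bar C)+s+1\le\tfrac34\rho^*(Z)+s+1\le\tfrac34b+s+1=b .$$

**Step 3: there are few calls.** For the child of $C$, the set "$V'\setminus Z$" is $C\setminus Z\neq\emptyset$. These sets are disjoint subsets of $(V'\setminus Z)\setminus\{v_0\}$. By induction $\mathrm{Dec}(V',Z)$ makes at most $1+\sum_C|C\setminus Z|\le|V'\setminus Z|$ calls in total, itself included. Starting with $\mathrm{Dec}(V(H),\emptyset)$ we make at most $n$ calls, each creating one node. Choosing $\mu$ as an optimal basic solution of a $0/1$ covering LP, capped at $1$, keeps its bit length polynomial in $n+m$. $\square$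

**Algorithm for Theorem 1.** For $k=1,2,4,\dots,2^{\lceil\log_2n\rceil}$: let $T_0$ be the decomposition with the single bag $V(H)$. For $i=0,1,\dots,\lceil\log_2n\rceil+1$: let $W_i$ be the least integer $\ge1$ that is not smaller than the width of $T_i$, computed by LPs. Bring the maximum degree to at most $3$ by replacing each node of degree $d\ge4$ by a path of $d$ copies, each attached to one of its neighbors. Apply Lemma 4 with $W=W_i$ to get $T_{i+1}$, or abandon this $k$. Finally output the best decomposition found over all $k$ and $i$.

**Running time.** We have $W_i\le n$, because $\rho^*(X)\le|X|$, and $k\le 2n$. A tree with $a\ge2$ nodes has degree sum $2a-2$, so the degree reduction leaves at most $\max(1,2|V(T_i)|)\le 2n$ nodes. Hence the total time is polynomial in $n+m$ with an absolute exponent.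

**Width.** Consider the power of two $k$ with $\omega\le k<2\omega$. It is tried, since $1\le\omega\le n$. It is never abandoned, since a report would be a correct statement $\mathrm{fhtw}(H)>k$. Let $h=\log_2(2k)$. Since $5(s+1)\le10s$ is implied by $s\ge1$, since $\lceil a\rceil\le2a$ for $a\ge1$, and since $5(s+1)$ is an integer, Lemma 4 gives
$$W_{i+1}\le 5(s(k,W_i)+1)\le C_2\,kh^3\log_2(2kW_i)$$
with $C_2=20C_1$. Suppose $W_i=zkh^4$ with $z\ge C_3\ge1$. As $2k^2\le2^{2h}$ and $4\log_2h\le4h$,
$$\log_2(2kW_i)=\log_2(2k^2)+4\log_2h+\log_2z\le6h+\log_2z\le h(6+\log_2z),$$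
so $W_{i+1}\le C_2kh^4(6+\log_2z)\le\frac12zkh^4=\frac12W_i$, if $C_3$ is a large enough absolute constant. If all of $W_0,\dots,W_I$ with $I=\lceil\log_2n\rceil+1$ were at least $C_3kh^4$, then $W_I\le n\,2^{-I}\le\frac12$, contradicting $W_I\ge1$. So some $W_i$ with $i\le I$ is below $C_3kh^4$, and the output has width at most $C_3kh^4$. With $k<2\omega$ and $h<\log_2(4\omega)$ this is $O(\omega\log^4(\omega+2))$. This proves Theorem 1, given Theorem 2. $\square$

The rest of the lecture proves Theorem 2.

## 5. Thin vertex sets and shortest paths

A *path* is a sequence $(e_0,v_1,e_1,\dots,v_r,e_r)$ with $v_i\in e_{i-1}\cap e_i$. Given lengths on vertices, its length is the sum of the lengths of $v_1,\dots,v_r$. In a hypergraph one large edge may contain many vertices, and a cover pays for all of them at once. To convert vertex counts into cover cost we need sets in which this does not happen.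

**Definition (thin).** A vertex set $\mathcal V$ is thin if every $e\in E$ contains at most $2$ of its elements.

The vertices of a graph (all edges of size $2$) form a thin set. In a hypergraph with a hyperedge of size $5$, those $5$ vertices do not. Subsets of thin sets are thin. If $\mathcal V$ is thin and $z\ge0$ on $E$, each $z(e)$ is counted at most twice below, so
$$\sum_{v\in\mathcal V}z(E_v)\le 2\,z\Big(\bigcup_{v\in\mathcal V}E_v\Big).\tag{1}$$
Consequently, if $\mathcal V$ is thin and $\rho^*(X)\le W$, then $|\mathcal V\cap X|\le 2W$: apply (1) to $\mathcal V\cap X$ with $z$ a cover of $X$ of cost at most $W$.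

**Lemma 5 (thin shortest paths).** Given nonnegative vertex lengths, a minimum-length path between two edges that has the fewest vertices among all such paths has distinct vertices, and they form a thin set. The same holds for paths whose vertices must lie in a given set.

**Proof.** If $v_a=v_b$ with $a<b$, shortcut to $\dots,e_{a-1},v_a,e_b,\dots$. If an edge $f$ contains $v_a,v_b,v_c$ with $a<b<c$, shortcut to $\dots,v_a,f,v_c,\dots$. Neither change increases the length, and both decrease the number of vertices. $\square$

## 6. Rounding lengths to a separator, one dyadic scale at a time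

Suppose we have vertex lengths $x'$ that spread the weight $\mu$ out, and an edge weighting $Y$ that dominates them. The next lemma turns them into a separator by growing balls. Its cost is proportional to the number $Q$ of dyadic scales that the positive lengths may occupy. All later work goes into keeping $Q$ small.

**Lemma 6 (rounding).** Let $\mu\ge0$ be weights on $E$ with $\mu(E)>0$, let $M,A\ge1$, and let $x':V(H)\to\mathbb Q_{\ge0}$ and $Y:E\to\mathbb Q_{\ge0}$ satisfy:

* (a) for every $v$, $x'(v)=0$ or $x'(v)\ge\frac1{16M}$;
* (b) $x'(v)\le Y(E_v)$ for every $v$;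
* (c) $Y(E)\le A$;
* (d) with $d'(e,e')\in[0,\infty]$ the shortest-path distance on $E$ for the lengths $x'$,
$$\sum_{e'}\mu(e')\min(1,d'(e,e'))\ge\tfrac38\mu(E)\qquad\text{for all }e\in E.\tag{2}$$

Put $Q=\lceil\log_2(16M)\rceil$ and $\Lambda=\lceil\log_2(256A)\rceil$. Then one finds deterministically, in time polynomial in $n+m+Q$ and the bit length of the data, a set $S$ with $\rho^*(S)\le384\,Q\Lambda A$ and $\mu(C)\le\frac34\mu(E)$ for every component $C$ of $H-S$.

**Proof.** Let $\theta=\frac1{128Q\Lambda}\le\frac1{128}$.

**Step 1: buy the long vertices.** Start with $S=S_0=\{v:x'(v)\ge\theta\}$. By (b), $Y/\theta$ covers $S_0$, so $\rho^*(S_0)\le128\,Q\Lambda\,Y(E)$. From now on only vertices of length less than $\theta$ matter.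

**Step 2: set up a round.** While $H-S$ has a component $C$ with $\mu(C)>\frac34\mu(E)$, we cut it. There is at most one such $C$, as the sets $E_C$ are disjoint. Pick $e_c\in E_C$, and for $e\in E_C$ let $d(e)$ be the shortest-path distance from $e_c$ for the lengths $x'$ along paths all of whose vertices lie in $C$. It is finite, since $C$ is connected, and $d(e)\ge d'(e_c,e)$. For $v\in C$ and $e,e'\ni v$ we have $|d(e)-d(e')|\le x'(v)<\theta$. Put $\mathrm{vol}(r)=Y(\{e\in E_C:d(e)\le r\})$.

**Step 3: some $e'\in E_C$ has $d(e')>\frac1{16}$.** This ensures that there is room to grow a ball. Otherwise $d'(e_c,e)\le\frac1{16}$ for all $e\in E_C$, and the left side of (2) at $e_c$ is less than $(\frac1{16}+\frac14)\mu(E)<\frac38\mu(E)$.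

**Step 4: $\mathrm{vol}(\frac1{64})\ge\frac1{256}$.** This bounds from below the volume with which growth starts. By Lemma 5 take a shortest path within $C$ from $e_c$ to the edge $e'$ of Step 3 with thin set of distinct vertices $v_1,v_2,\dots$. Let $q$ be minimal with $\sum_{a\le q}x'(v_a)>\frac1{64}$. Then $\sum_{a<q}x'(v_a)>\frac1{64}-\theta\ge\frac1{128}$. Every edge containing some $v_a$ with $a<q$ is in $E_C$ and has $d\le\frac1{64}$. By (1) and (b), $\mathrm{vol}(\frac1{64})\ge\frac12\sum_{a<q}x'(v_a)\ge\frac12\cdot\frac1{128}$.

**Step 5: a radius that is good for all scales at once.** A vertex of length about $2^{-q}$ is cut by few radii, but if it is cut we must buy it with $Y$ scaled up by about $2^q$. We want one radius for which the purchases of all scales together are small compared to $\mathrm{vol}(r)$.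

Let $\mathcal Q$ be the set of integers $q\ge0$ with $\frac1{16M}<2^{-q}\le\frac1{64Q\Lambda}$. Since $q<\log_2(16M)$, we have $|\mathcal Q|\le Q$. For $r\in I=[\frac1{32},\frac1{16}]$ and $q\in\mathcal Q$ let
$$f_q(r)=\ln\mathrm{vol}(r+2^{-q})-\ln\mathrm{vol}(r-2^{-q})\ge0 .$$
As $2^{-q}\le\frac1{64}$, all arguments are at least $\frac1{64}$, so $\ln\mathrm{vol}\in[-\ln256,\ln A]$ there. Shifting the integrals,
$$\int_If_q\,dr=\int_{1/16-2^{-q}}^{1/16+2^{-q}}\ln\mathrm{vol}\;-\int_{1/32-2^{-q}}^{1/32+2^{-q}}\ln\mathrm{vol}\;\le2\cdot2^{-q}\ln(256A)\le2\cdot2^{-q}\Lambda .$$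
As $|I|=\frac1{32}$, the average of $\sum_{q\in\mathcal Q}2^qf_q$ over $I$ is at most $32\cdot2Q\Lambda=64Q\Lambda$. The $f_q$ are piecewise constant. Take as breakpoints the points $d(e)$, $d(e)\pm2^{-q}$ and the ends of $I$. Some nondegenerate open interval between consecutive breakpoints satisfies $\sum_q2^qf_q\le64Q\Lambda$. Let
$$g(r)=\sum_{q\in\mathcal Q}2^{q+1}\,Y(\{e\in E_C:|d(e)-r|\le2^{-q}\}).$$
On this interval no $d(e)$ equals $r\pm2^{-q}$, so the $Y$-value in the $q$th term is $\mathrm{vol}(r+2^{-q})-\mathrm{vol}(r-2^{-q})$. Moreover $f_q\le64Q\Lambda2^{-q}\le1$, so $e^{f_q}-1\le2f_q$. Thus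
$$g(r)=\sum_q2^{q+1}(e^{f_q(r)}-1)\,\mathrm{vol}(r-2^{-q})\le4\,\mathrm{vol}(r)\sum_q2^qf_q(r)\le256\,Q\Lambda\,\mathrm{vol}(r).$$
The algorithm tries the midpoints of all intervals between consecutive breakpoints in $I$ and takes the $r$ minimizing $g(r)/\mathrm{vol}(r)$. This needs only rational arithmetic.

**Step 6: the cut and its cost.** Add to $S$ the set
$$S(r)=\{v\in C:\text{there are }e,e'\ni v\text{ with }d(e)\le r<d(e')\}.$$
For $v\in S(r)$ we have $0<x'(v)<\theta$, hence $x'(v)\ge\frac1{16M}$ by (a). Let $q\ge0$ be the integer with $2^{-q-1}\le x'(v)<2^{-q}$. Then $2^{-q}>\frac1{16M}$ and $2^{-q}\le2x'(v)<2\theta=\frac1{64Q\Lambda}$, so $q\in\mathcal Q$. The values $d(e)$, $e\ni v$, lie within $x'(v)$ of each other, and $r$ lies between two of them, so all $e\ni v$ satisfy $|d(e)-r|\le x'(v)\le2^{-q}$. So the edge weights whose total is $g(r)$ put at least $2^{q+1}Y(E_v)\ge2^{q+1}x'(v)\ge1$ on $E_v$. Hence $\rho^*(S(r))\le g(r)\le256\,Q\Lambda\,\mathrm{vol}(r)$.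

**Step 7: progress.** Each vertex of $C\setminus S(r)$ is inner (all its edges have $d\le r$) or outer (all its edges have $d>r$), and no edge contains vertices of both kinds. Let $C''$ be a component of inner vertices. Its edges have $d\le r$, so they are pairwise at $d'$-distance at most $2r\le\frac18$. If $\mu(C'')>\frac34\mu(E)$, the left side of (2) at an edge of $E_{C''}$ would be at most $\frac18\mu(C'')+\mu(E)-\mu(C'')<(1-\frac{21}{32})\mu(E)=\frac{11}{32}\mu(E)$, contradicting (2). The components of $H-S$ other than $C$ are unchanged and were not heavy. So the next heavy component, if any, consists of outer vertices of $C$ and is met by none of the edges with $d(e)\le r$, among which is $e_c$. Hence the sets $\{e\in E_C:d(e)\le r\}$ of different rounds are nonempty and disjoint. There are at most $m$ rounds, and the values $\mathrm{vol}(r)$ of all rounds sum to at most $Y(E)$.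

**Step 8: total.** At termination no component is heavy, and $\rho^*(S)\le128\,Q\Lambda Y(E)+256\,Q\Lambda Y(E)\le384\,Q\Lambda A$. Each round computes shortest paths and inspects $O(mQ)$ breakpoints. $\square$

## 7. The separator LP and where its logarithm of $n$ comes from

The natural way to produce $x'$ and $Y$ is the following linear program in nonnegative variables $\delta(e,e'),x(v),y(e)$. A *semimetric* is symmetric, zero on the diagonal, and satisfies the triangle inequality; distinct points may have distance $0$.
$$\begin{aligned}&\delta\text{ is a semimetric on }E,\ \delta\le1;\qquad \delta(e,e')\le x(v)\ \text{ if }v\in e\cap e';\\ &x(v)\le y(E_v);\qquad y(E)\le k;\qquad \sum_{e'}\mu(e')\delta(e,e')\ge\tfrac12\mu(E)\ \text{ for all }e.\end{aligned}\tag{3}$$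

**Lemma 7.** If $\mathrm{fhtw}(H)\le k$, $\mu\le1$ and $\mu(E)\ge2$, then (3) has a solution $(\delta^*,x^*,y^*)$ in which $x^*=\mathbf 1_{S^*}$ for a set $S^*$ and $y^*$ is a fractional cover of $S^*$.

**Proof.** Let $S^*=\beta^*(u)$ be the bag of Lemma 3 for a decomposition of width at most $k$, and let $y^*$ be an optimal cover of $S^*$, so $y^*(E)\le k$. Partition $E$ into the classes $E_C$, for the components $C$ of $H-S^*$, and a singleton class $\{e\}$ for each $e\subseteq S^*$. Every class has $\mu$-weight at most $\frac12\mu(E)$, the singletons because $\mu(e)\le1\le\frac12\mu(E)$. Let $\delta^*(e,e')$ be $1$ for different classes and $0$ otherwise. The last constraint holds, since the edges outside the class of $e$ weigh at least $\frac12\mu(E)$. If $v\in e\cap e'$ and $v\in S^*$, then $x^*(v)=1$. If $v\notin S^*$, both $e,e'$ are in the class of the component of $v$, and $\delta^*(e,e')=0$. The rest is clear. $\square$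

Given any solution of (3), a path from $e$ to $e'$ has $x$-length at least $\delta(e,e')$, by the triangle inequality. Set $x'(v)=x(v)$ if $x(v)\ge\frac1{16n}$ and $x'(v)=0$ otherwise. Shortest paths have at most $n$ vertices, so $d'\ge\delta-\frac1{16}$, and (2) holds because $\frac12-\frac1{16}\ge\frac38$. Lemma 6 with $M=n$, $Y=y$, $A=k$ gives a separator of cost $O(k\log(2k)\log(2n))$. The $\log n$ is the number $Q$ of scales. We had to allow as many as $M=n$ vertices of positive length on one thin path, so we could discard only lengths below about $1/n$.

**Example 2 (many scales for $k=1$).** The linear program gives no bound on the number of scales in terms of $k$. Take the path hypergraph with edges $e_i=\{v_i,v_{i+1}\}$, $0\le i\le r$, with $r\ge1$, of width $1$, and $\mu(e_0)=\mu(e_r)=1$, $\mu=0$ elsewhere. Let $x(v_1),\dots,x(v_r)\ge0$ be *any* numbers with sum $1$, and $x(v_0)=x(v_{r+1})=0$. Put $y(e_i)=\frac12(x(v_i)+x(v_{i+1}))$ and $\delta(e_i,e_j)=\sum_{i<a\le j}x(v_a)$ for $i\le j$. Then $y(E_{v_i})\ge x(v_i)$, $y(E)=1$, $\delta\le1$, and $\delta(e,e_0)+\delta(e,e_r)=1=\frac12\mu(E)$ for every $e$. So this is a solution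 for $k=1$. With $2^j$ vertices of length $2^{-j}/L$ for each $j=1,\dots,L$, the lengths use $L$ scales, and $r=2^{L+1}-2$.

So we want solutions in which a thin path has few vertices of positive length, few meaning a bound in terms of $k$ and $W$ whose logarithm is small. Now recall the hidden mass. The solution $(\delta^*,x^*,y^*)$ of Lemma 7 has a cover $y^*$ of total mass at most $k$, and where a region of the given tree $T$ has mass below $1$, the lengths $x^*$ vanish inside the region. The scenario tree lets us guess those regions.

## 8. The scenario LP

From here on $H,k,W,(T,B),\mu$ are as in Theorem 2, $N=|V(T)|$, and $h,p,\mathcal T$ are as in Section 1. Let $T_v=\{t:v\in B_t\}$. For each $e$ fix a *home* $\tau(e)$ with $e\subseteq B_{\tau(e)}$; thus $v\in e$ implies $\tau(e)\in T_v$. For a subtree $D$ put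
$$V_D=\{v:T_v\subseteq D\},\qquad E_D=\{e:\tau(e)\in D\}.$$
If $v\in V_D$ then $E_v\subseteq E_D$. Write $V_\alpha,E_\alpha$ for $V_{D_\alpha},E_{D_\alpha}$.

**The LP.** Each node $\xi$ of $\mathcal T$ carries a weight $w_\xi$ and a copy of the separator LP scaled by $w_\xi$: variables $w_\xi,\delta_\xi(e,e'),x_\xi(v),y_\xi(e)\ge0$ for all $e,e'\in E$, $v\in V(H)$. The constraints are:

* (L1) $\delta_\xi$ is a semimetric on $E$, and $\delta_\xi\le w_\xi$;
* (L2) $\delta_\xi(e,e')\le x_\xi(v)$ whenever $v\in e\cap e'$;
* (L3) $x_\xi(v)\le y_\xi(E_v)$;
* (L4) $y_\xi(E)\le k\,w_\xi$;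
* (L5) for a nonleaf OR node $\alpha$: $(w,\delta,x,y)_\alpha=\sum_\gamma(w,\delta,x,y)_\gamma$ over its AND children $\gamma$;
* (L6) for an AND node $\gamma$ and each child $\alpha'$: $(w,\delta,x,y)_{\alpha'}=(w,\delta,x,y)_\gamma$;
* (L7) for a pruned leaf $\alpha$: $x_\alpha(v)=0$ for all $v\in V_\alpha$;
* (L8) $w_{\rm root}=1$ and $\sum_{e'}\mu(e')\delta_{\rm root}(e,e')\ge\frac12\mu(E)$ for all $e\in E$.

So an OR node mixes its guesses, and an AND node hands the same solution to all its children. A pruned leaf forces lengths to vanish inside its region.

**Lemma 8.** If $\mathrm{fhtw}(H)\le k$, the scenario LP is feasible.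

**Proof.** Take $(\delta^*,x^*,y^*)$ and $S^*$ from Lemma 7. Apply Lemma 2 to the mass that puts $y^*(e)$ at $\tau(e)$; its total is at most $k$, and the mass of $D_\alpha$ is $y^*(E_\alpha)$. Give selected nodes the values $(1,\delta^*,x^*,y^*)$ and all others $0$. Then (L1)–(L4) and (L8) hold by Lemma 7, and (L5), (L6) hold by the form of the selection. At a selected pruned leaf, $v\in V_\alpha$ has $y^*(E_v)\le y^*(E_\alpha)\le\kappa_\alpha<1$, so $v\notin S^*$ and $x^*(v)=0$; this is (L7). $\square$

If the LP is infeasible, report $\mathrm{fhtw}(H)>k$. Otherwise fix a solution. If $w_\xi=0$, all variables at $\xi$ vanish, by (L1), (L4), (L3). If $w_\xi>0$, let $(\hat\delta,\hat x,\hat y)_\xi=(\delta,x,y)_\xi/w_\xi$. Then $\hat\delta_\xi\le1$ is a semimetric, $\hat y_\xi(E)\le k$, $\hat x_\xi(v)\le\hat y_\xi(E_v)$, and $\hat\delta_\xi(e,e')\le\hat x_\xi(v)$ for $v\in e\cap e'$. The children of an AND node have the same normalized values as the AND node.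

**Example 3 (Example 2 again).** Let $T$ be the path $t_0,\dots,t_r$ with $B_{t_i}=e_i$, $\tau(e_i)=t_i$ and $k=W=1$. By Example 1 a scenario is a node $t_i$, and (L7) says that in this scenario $x$ vanishes outside $B_{t_i}$. In scenario $t_i$, $1\le i\le r$, put $w=x(v_i)$, $x_\gamma(v_i)=y_\gamma(e_i)=x(v_i)$, all other values of $x_\gamma$ and $y_\gamma$ equal to $0$, and $\delta_\gamma(e_a,e_b)=x(v_i)$ if $a<i\le b$ or $b<i\le a$, and $0$ otherwise. In scenario $t_0$ put all values equal to $0$. This is feasible, and summing over $i$ reproduces at the root exactly the lengths $x$ and distances $\delta$ of Example 2, with the cover $y(e_i)=x(v_i)$ for $i\ge1$ and $y(e_0)=0$. Each scenario has a single vertex of positive length, but the mixture of all of them has as many scales as before.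

The example shows both what the scenario LP achieves and what it does not. One scenario is sparse; the mixture need not be, since there are about $N^{1/h}$ guesses at each OR node. We must keep only a few of them.

## 9. Keeping few scenarios

At each OR node we replace the LP's distribution over its AND children by one supported on at most $R$ of them, with $R$ a function of $k$ and $W$. Sampling does this; the question is which quantities survive. Asking that all distances $\delta(e,e')$ survive, by a union bound over pairs, would make $R$ depend on $m$. We ask only for an average over pairs weighted by $\hat y_\alpha\times\hat y_\alpha$, a measure of total mass at most $k^2$. Section 11 will show that this is enough. Let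
$$\varepsilon=\frac1{480\,h\,W(2k)^4},\qquad R=\lceil2hk^2/\varepsilon^4\rceil.$$

**Lemma 9 (sparsification).** For each nonleaf OR node $\alpha$ with $w_\alpha>0$ one can deterministically compute, in time polynomial in $R$ and the LP size, weights $q_\gamma\in\frac1R\mathbb Z_{\ge0}$ on its AND children with $w_\gamma>0$, with $\sum_\gamma q_\gamma=1$, such that
$$\sum_\gamma q_\gamma\,\hat y_\gamma(E_\alpha)\le\Big(1+\frac1h\Big)\hat y_\alpha(E_\alpha),\tag{4}$$
$$\sum_{e,e'\in E_\alpha}\hat y_\alpha(e)\hat y_\alpha(e')\Big(\sum_\gamma q_\gamma\hat\delta_\gamma(e,e')-\hat\delta_\alpha(e,e')\Big)^2\le\frac{hk^2}{2R}.\tag{5}$$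

**Proof.** Let $\pi_\gamma=w_\gamma/w_\alpha$. By (L5), $\sum_\gamma\pi_\gamma=1$, $\sum_\gamma\pi_\gamma\hat y_\gamma=\hat y_\alpha$ and $\sum_\gamma\pi_\gamma\hat\delta_\gamma=\hat\delta_\alpha$, the sums being over children with $w_\gamma>0$. If $\hat y_\alpha(E_\alpha)=0$, then $\hat y_\gamma(E_\alpha)=0$ for all these $\gamma$, and any choice works. Otherwise put
$$a_\gamma=\frac{\hat y_\gamma(E_\alpha)}{\hat y_\alpha(E_\alpha)},\quad\Delta_\gamma=\hat\delta_\gamma-\hat\delta_\alpha,\quad c(e,e')=\hat y_\alpha(e)\hat y_\alpha(e'),\quad V(e,e')=\sum_\gamma\pi_\gamma\Delta_\gamma(e,e')^2,\quad\lambda=\frac{4R}{hk^2}.$$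
Draw $\gamma_1,\dots,\gamma_R$ independently from $\pi$, let $q$ be the empirical distribution, and consider
$$\Psi=\frac1R\sum_{i\le R}a_{\gamma_i}+\frac\lambda{R^2}\sum_{e,e'\in E_\alpha}c(e,e')\Big(\sum_{i\le R}\Delta_{\gamma_i}(e,e')\Big)^2 .$$
Since $\sum_\gamma\pi_\gamma a_\gamma=1$ and $\sum_\gamma\pi_\gamma\Delta_\gamma=0$, for $0\le i\le R$
$$\mathbb E[\Psi\mid\gamma_1,\dots,\gamma_i]=\frac1R\Big(\sum_{j\le i}a_{\gamma_j}+R-i\Big)+\frac\lambda{R^2}\sum_{e,e'\in E_\alpha}c(e,e')\Big[\Big(\sum_{j\le i}\Delta_{\gamma_j}(e,e')\Big)^2+(R-i)V(e,e')\Big],$$
which is explicitly computable. As $\hat\delta_\gamma\in[0,1]$, we have $V\le\frac14$, being the variance of a variable with values in $[0,1]$. Also $\sum c=\hat y_\alpha(E_\alpha)^2\le k^2$. So $\mathbb E\Psi\le1+\lambda k^2/(4R)=1+\frac1h$. Choose $\gamma_1,\gamma_2,\dots$ one by one so that the conditional expectation never increases; then $\Psi\le1+\frac1h$. Both summands of $\Psi$ are nonnegative. The first gives (4). The second is $\lambda$ times the left side of (5), so that side is at most $(1+\frac1h)/\lambda\le2/\lambda=hk^2/(2R)$. $\square$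

**Active nodes.** The root is active; for an active nonleaf OR node, the AND children with $q_\gamma>0$ are active; all children of active AND nodes are active. Active nodes have $w>0$. An active OR node has at most $R$ active AND children, hence at most $4R$ active OR grandchildren. So there are at most $2(4R)^{2h}$ active OR nodes and at most $2R(4R)^{2h}$ active AND nodes.

## 10. Lengths and a cover assembled from the surviving scenarios

We now define one length function $\tilde x$ and one edge weighting $Y$ from the active nodes.

Let $\gamma=(\alpha,j)$ be an AND node and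
$$X_\gamma=\{v\in V_\alpha:T_v\text{ meets both }D_j\text{ and }D_\alpha\setminus D_j\}.$$
For $v\in X_\gamma$ the subtree $T_v\subseteq D_\alpha$ uses one of the at most $3$ edges of $D_\alpha$ leaving $D_j$. So $X_\gamma$ is contained in a union of $3$ bags, and by Section 5 a thin set contains at most $6W$ elements of $X_\gamma$. If $v\in V_\alpha\setminus X_\gamma$, then $T_v$ is contained in $D_j$ or in one component of $D_\alpha\setminus D_j$, so $v\in V_{\alpha'}$ for exactly one child $\alpha'$ of $\gamma$, denoted $\alpha'(v)$. For $e\in E_\alpha$ let $\alpha'(e)$ be the child with $\tau(e)\in D_{\alpha'}$.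

**Definition (charges).** For active OR nodes $\alpha$ define $\ell_\alpha$ on $V_\alpha$ and $Y_\alpha$ on $E_\alpha$, from the leaves upward. At a pruned leaf, $\ell_\alpha=0$ and $Y_\alpha=0$. At a singleton leaf, $\ell_\alpha=\hat x_\alpha$ and $Y_\alpha=\hat y_\alpha$. At a nonleaf, let $b_\alpha(v)=\hat x_\alpha(v)$ if $\hat x_\alpha(v)\ge\varepsilon$ and $b_\alpha(v)=0$ otherwise, and put
$$\ell_\alpha(v)=b_\alpha(v)+\sum_\gamma q_\gamma\ell_\gamma(v),\qquad\ell_\gamma(v)=\begin{cases}\hat x_\gamma(v)&\text{if }v\in X_\gamma,\\\ell_{\alpha'(v)}(v)&\text{otherwise,}\end{cases}$$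
$$Y_\alpha(e)=\hat y_\alpha(e)+\sum_\gamma q_\gamma\big(\hat y_\gamma(e)+Y_{\alpha'(e)}(e)\big).$$
Let $\tilde x=\ell_{\rm root}$, which is defined on $V_T=V(H)$, and $Y=Y_{\rm root}$.

So a vertex pays when it is individually long ($b_\alpha$), when it crosses the boundary of the guessed cell ($X_\gamma$), or when it survives down to a singleton leaf. In Example 3 one finds $\tilde x(v_i)=b_{\rm root}(v_i)+q_{t_i}$ for $1\le i\le r$. Indeed $T_{v_i}=\{t_{i-1},t_i\}$, so $v_i\in X_\gamma$ exactly for the scenarios $t_{i-1}$ and $t_i$, with $\hat x_\gamma(v_i)=0$ and $1$ respectively if those scenarios have positive weight; in the other scenarios $v_i$ falls into a pruned leaf. Apart from individually long vertices, only the at most $R$ kept scenarios contribute positive lengths.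

**Lemma 10 (cover).** $\tilde x(v)\le Y(E_v)$ for all $v$, and $Y(E)\le40hk$.

**Proof.** First we show $\ell_\alpha(v)\le Y_\alpha(E_v)$ for $v\in V_\alpha$, by induction from the leaves. Leaves are clear, as $\hat x_\alpha(v)\le\hat y_\alpha(E_v)$. At a nonleaf, $b_\alpha(v)\le\hat y_\alpha(E_v)$. If $v\in X_\gamma$, then $\ell_\gamma(v)=\hat x_\gamma(v)\le\hat y_\gamma(E_v)$. If $v\notin X_\gamma$, then $E_v\subseteq E_{\alpha'(v)}$, so $\alpha'(e)=\alpha'(v)$ for all $e\in E_v$, and $\ell_\gamma(v)\le Y_{\alpha'(v)}(E_v)=\sum_{e\in E_v}Y_{\alpha'(e)}(e)$ by induction. Summing gives the claim.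

For the total mass put $c_{\mathsf H}=(1+\frac1h)^{\mathsf H}(2\mathsf H+1)$. We show $Y_\alpha(E_\alpha)\le c_{\mathsf H}\,\hat y_\alpha(E_\alpha)$ for active $\alpha$ of height at most $\mathsf H$. Leaves are clear, as $c_{\mathsf H}\ge1$. For a nonleaf, the sets $E_{\alpha'}$ over the children $\alpha'$ of $\gamma$ partition $E_\alpha$, and $\hat y_{\alpha'}=\hat y_\gamma$, so $\sum_{\alpha'}\hat y_{\alpha'}(E_{\alpha'})=\hat y_\gamma(E_\alpha)$. By induction and (4),
$$Y_\alpha(E_\alpha)\le\hat y_\alpha(E_\alpha)+(1+c_{\mathsf H-1})\sum_\gamma q_\gamma\hat y_\gamma(E_\alpha)\le\hat y_\alpha(E_\alpha)\Big[1+\Big(1+\frac1h\Big)(1+c_{\mathsf H-1})\Big].$$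
With $a=1+\frac1h$ the bracket is $1+a+a\,c_{\mathsf H-1}\le2a^{\mathsf H}+a\,c_{\mathsf H-1}=c_{\mathsf H}$. At the root $\mathsf H\le2h$, so $Y(E)\le e^2(4h+1)k\le5e^2hk\le40hk$. $\square$

Here the depth $2h$ of the scenario tree matters: (4) loses $1+\frac1h$ per level, which is harmless over $2h$ levels.

## 11. Thin paths keep their length

**Lemma 11 (lengths).** If $P=(e_0,v_1,\dots,v_r,e_r)$ is a path with distinct vertices forming a thin set, then $\sum_i\tilde x(v_i)\ge\delta_{\rm root}(e_0,e_r)-\frac1{16}$.

Let me say first how (5), an average statement, can control a specific pair $(e_0,e_r)$. If the path has noticeable length at $\alpha$, the vertices of a short prefix have $\hat x_\alpha$-sum at least $\varepsilon$. Since the path is thin, the edges touching this prefix have $\hat y_\alpha$-mass at least $\varepsilon/2$, and the same holds for a suffix. So some pair $(e,e')$ of edges touching the prefix and the suffix has a good estimate, and $e_0,e_r$ are close to it. The parameter $b_\alpha$ takes care of a prefix that jumps from below $\varepsilon$ to a large value at a single vertex.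

**Proof.** For $r=0$ the statement is trivial. A *segment in $\alpha$* is a path with $r\ge1$ distinct vertices, all in $V_\alpha$; then all its edges are in $E_\alpha$. A *system in $\alpha$* is a set of segments in $\alpha$ with pairwise disjoint vertex sets and thin union. For a segment $P$ write $\ell_\alpha(P)=\sum_i\ell_\alpha(v_i)$ and $\hat\delta_\alpha(P)=\hat\delta_\alpha(e_0,e_r)$.

**Claim.** For active $\alpha$ of height at most $\mathsf H$ and a system of $s\ge0$ segments in $\alpha$,
$$\sum_P\big(\hat\delta_\alpha(P)-\ell_\alpha(P)\big)\le5\varepsilon(\mathsf Hs+b_{\mathsf H}),\qquad b_0=0,\quad b_{\mathsf H}=6W(\mathsf H-1)+4b_{\mathsf H-1}\ (\mathsf H\ge1).$$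

**Step 1: the claim implies the lemma.** By induction $b_{\mathsf H}\le2W\mathsf H4^{\mathsf H}$, since $6W(\mathsf H-1)+2W(\mathsf H-1)4^{\mathsf H}\le2W\mathsf H4^{\mathsf H}$, which follows from $3(\mathsf H-1)\le4^{\mathsf H}$. Apply the claim at the root with the single segment $P$ and $\mathsf H=2h$. As $16^h=(2k)^4$, the error is at most
$$5\varepsilon(2h+4hW16^h)\le30\,\varepsilon hW(2k)^4=\tfrac1{16},$$
and $\hat\delta_{\rm root}=\delta_{\rm root}$ because $w_{\rm root}=1$.

**Step 2: leaves.** By the triangle inequality $\hat\delta_\alpha(P)\le\sum_i\hat\delta_\alpha(e_{i-1},e_i)\le\sum_i\hat x_\alpha(v_i)$. This equals $\ell_\alpha(P)$ at a singleton leaf, and it is $0$ at a pruned leaf by (L7). So every term of the claim is at most $0$.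

From here on $\alpha$ is a nonleaf, $P$ is a segment of the system, and $X=\sum_i\hat x_\alpha(v_i)\ge\hat\delta_\alpha(P)$. Note $\hat x_\alpha\le b_\alpha+\varepsilon$.

**Step 3: segments that need no recursion.** If $X<2\varepsilon$, then $\hat\delta_\alpha(P)-\ell_\alpha(P)\le2\varepsilon$. If $X\ge2\varepsilon$, let $i_1$ be minimal with $\sum_{i\le i_1}\hat x_\alpha(v_i)\ge\varepsilon$ and $i_2$ maximal with $\sum_{i\ge i_2}\hat x_\alpha(v_i)\ge\varepsilon$. If $i_1>i_2$, the prefix before $i_1$ and the suffix after $i_2$ cover all indices, so $X<2\varepsilon$, a contradiction. So $i_1\le i_2$. If $i_1=i_2=i$, then $\hat\delta_\alpha(P)\le X<2\varepsilon+\hat x_\alpha(v_i)\le3\varepsilon+b_\alpha(v_i)\le3\varepsilon+\ell_\alpha(P)$.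

**Step 4: a good pair when $i_1<i_2$.** Let $A=\bigcup_{i\le i_1}E_{v_i}$ and $A'=\bigcup_{i\ge i_2}E_{v_i}$, subsets of $E_\alpha$. By (1),
$$\hat y_\alpha(A)\ge\tfrac12\sum_{i\le i_1}\hat y_\alpha(E_{v_i})\ge\tfrac12\sum_{i\le i_1}\hat x_\alpha(v_i)\ge\tfrac\varepsilon2,$$
and likewise $\hat y_\alpha(A')\ge\frac\varepsilon2$. The pairs in $A\times A'$ have total weight at least $\varepsilon^2/4$ in (5), so for some pair $(e,e')\in A\times A'$ the squared deviation is at most $\frac{hk^2}{2R}\cdot\frac4{\varepsilon^2}\le\varepsilon^2$, that is,
$$\hat\delta_\alpha(e,e')\le\varepsilon+\sum_\gamma q_\gamma\hat\delta_\gamma(e,e').$$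
Let $e\ni v_a$ with $a\le i_1$ and $e'\ni v_{a'}$ with $a'\ge i_2$. Following $P$ from $e_0$ to $v_a$ and stepping to $e$ gives $\hat\delta_\alpha(e_0,e)\le\sum_{i\le a}\hat x_\alpha(v_i)\le\varepsilon+\hat x_\alpha(v_{i_1})\le2\varepsilon+b_\alpha(v_{i_1})$. Similarly $\hat\delta_\alpha(e',e_r)\le2\varepsilon+b_\alpha(v_{i_2})$. Hence
$$\hat\delta_\alpha(P)\le5\varepsilon+b_\alpha(v_{i_1})+b_\alpha(v_{i_2})+\sum_\gamma q_\gamma\hat\delta_\gamma(e,e').\tag{6}$$

**Step 5: cut at the boundary of the guessed cell.** This passes from $\gamma$ to its children. Consider $P''=(e,v_a,e_a,v_{a+1},\dots,v_{a'},e')$ and an AND child $\gamma$ with $q_\gamma>0$. Cut $P''$ at its vertices in $X_\gamma$; at such a vertex one piece ends with the edge before it and the next piece starts with the edge after it. Pieces without vertices are a single edge and contribute distance $0$. In any other piece all vertices are in $V_\alpha\setminus X_\gamma$. Consecutive vertices $v_i,v_{i+1}$ of the piece have $\tau(e_i)\in T_{v_i}\cap T_{v_{i+1}}$, so they belong to the same child. So the piece is a segment in one child $\alpha'$. By the triangle inequality,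 and as $\hat\delta_{\alpha'}=\hat\delta_\gamma$,
$$\hat\delta_\gamma(e,e')\le\sum_{v_i\in P''\cap X_\gamma}\hat x_\gamma(v_i)+\sum_{\text{pieces }G}\hat\delta_{\alpha'}(G)=\sum_{i=a}^{a'}\ell_\gamma(v_i)+\sum_G\big(\hat\delta_{\alpha'}(G)-\ell_{\alpha'}(G)\big),$$
where $G$ runs over the pieces with vertices and $\alpha'$ is the child of $G$. Since $i_1\ne i_2$, we have $\ell_\alpha(P)\ge b_\alpha(v_{i_1})+b_\alpha(v_{i_2})+\sum_\gamma q_\gamma\sum_{i=a}^{a'}\ell_\gamma(v_i)$. So (6) gives
$$\hat\delta_\alpha(P)-\ell_\alpha(P)\le5\varepsilon+\sum_\gamma q_\gamma\sum_G\big(\hat\delta_{\alpha'}(G)-\ell_{\alpha'}(G)\big).$$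

**Step 6: sum over the system.** Each of the $s$ segments contributes at most $5\varepsilon$ plus, in the case $i_1<i_2$, its pieces. Fix $\gamma$. All pieces of all segments have disjoint vertex sets and thin union, so they form systems in the at most $4$ children of $\gamma$. The union of the segments is thin, so there are at most $6W$ cutting vertices in total, and the number of pieces is at most $s+6W$. By induction, the pieces contribute for this $\gamma$ at most $5\varepsilon\big((\mathsf H-1)(s+6W)+4b_{\mathsf H-1}\big)$. As $\sum_\gamma q_\gamma=1$, the total is at most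
$$5\varepsilon s+5\varepsilon\big((\mathsf H-1)(s+6W)+4b_{\mathsf H-1}\big)=5\varepsilon(\mathsf Hs+b_{\mathsf H}).\qquad\square$$

It was necessary to prove the claim for systems and not for single paths: the bound $6W$ on the number of cuts holds for a whole thin system at once, so the number of pieces grows additively from level to level and not by a factor $6W$ per level.

## 12. Few positive lengths, and the end of the proof of Theorem 2

**Lemma 12.** In a thin set the number of $v$ with $\tilde x(v)>0$ is at most
$$M:=2(4R)^{2h}\big(2k/\varepsilon+6WR+2W\big).$$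

**Proof.** Unfolding the definition of $\ell_{\rm root}$, such a $v$ satisfies one of the following. Either $b_\alpha(v)>0$ at an active nonleaf $\alpha$. By (1), over the thin set $\sum_v\hat x_\alpha(v)\le\sum_v\hat y_\alpha(E_v)\le2\hat y_\alpha(E)\le2k$, so there are at most $2k/\varepsilon$ of these for each $\alpha$. Or $v\in X_\gamma$ for an active $\gamma$; there are at most $6W$ for each $\gamma$. Or $v\in V_\alpha$ for an active singleton leaf with $D_\alpha=\{t\}$. Then $v\in B_t$, and there are at most $2W$ for each such leaf. Multiply by the numbers of active nodes from Section 9. $\square$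

The number $M$ is large, but it depends only on $k$ and $W$, and only its logarithm matters.

**Step 1: truncation.** Put $x'(v)=\tilde x(v)$ if $\tilde x(v)\ge\frac1{16M}$ and $x'(v)=0$ otherwise, and let $d'$ be the shortest-path distance on $E$ for the lengths $x'$. By Lemma 5 a shortest path for $x'$ can be taken with distinct vertices forming a thin set. By Lemma 12 its $x'$-length is at least its $\tilde x$-length minus $M\cdot\frac1{16M}$. With Lemma 11, $d'(e,e')\ge\delta_{\rm root}(e,e')-\frac18$. As $\delta_{\rm root}\le1$, this gives $\min(1,d')\ge\delta_{\rm root}-\frac18$, and (L8) yields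
$$\sum_{e'}\mu(e')\min(1,d'(e,e'))\ge\big(\tfrac12-\tfrac18\big)\mu(E)=\tfrac38\mu(E)\qquad\text{for all }e\in E,$$
which is (2).

**Step 2: rounding.** The hypotheses of Lemma 6 hold with this $M$, with $A=40hk$, and with $x'$ and $Y$. Here (a) is the truncation, (b) and (c) are Lemma 10, and (d) is Step 1. We get $S$ with $\mu(C)\le\frac34\mu(E)$ for all components $C$ of $H-S$ and
$$\rho^*(S)\le384\cdot40\,Q\Lambda hk,\qquad Q=\lceil\log_2(16M)\rceil,\quad\Lambda=\lceil\log_2(256\cdot40hk)\rceil .$$

**Step 3: the bound.** Since $h\le2k$ and $2kW\ge2$, both $1/\varepsilon$ and $R$ are $(2kW)^{O(1)}$. So $\log_2M=O(h\log_2(2kW))$, hence $Q=O(h\log_2(2kW))$, and $\Lambda=O(h)$. Therefore $\rho^*(S)\le C_1kh^3\lceil\log_2(2kW)\rceil$ for an absolute integer $C_1$. As $h=\log_2(2k)$, this is $s(k,W)$. The three factors $h$ come from the mass bound $40hk$, from the $2h$ levels in $\log_2M$, and from $\Lambda$.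

**Step 4: the running time.** Put $L=n+m+N+k+W+(\text{bit length of }\mu)$.

* By Section 1, $\mathcal T$ has at most $2(2k)^{12}N^2$ OR nodes, and at most as many AND nodes, since each AND node has an OR child of its own. So the scenario LP has $L^{O(1)}$ variables and constraints, with coefficients of polynomial bit length, and an exact solution of polynomial bit length is computable in polynomial time.
* $R=L^{O(1)}$, so Lemma 9 takes polynomial time per OR node.
* Each value $\tilde x(v)$ or $Y(e)$ is a sum, over $L^{O(1)}$ nodes of $\mathcal T$, of LP quotients times products of at most $2h$ numbers in $\frac1R\mathbb Z\cap[0,1]$, so it has polynomial bit length.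
* $M$ enters only as a number with $\log_2M=O(h\log_2(2kW))$; as $1/\varepsilon$ is an integer, $M$ is an integer.
* Lemma 6 runs in time polynomial in $n+m+Q$ and the bit length of its data, which is $L^{O(1)}$.

Everything is deterministic. This proves Theorem 2, and with Section 4, Theorem 1. $\blacksquare$

## 13. Constant factors and treewidth

One remark, not used above, on replacing the polylogarithmic factor by a constant. Recall that the treewidth $\mathrm{tw}(G)$ of a graph $G$ is the minimum over tree decompositions of the maximum bag size, minus $1$. View a graph $G$ without isolated vertices as a hypergraph with edges of size $2$. Then $\frac{|X|}2\le\rho^*(X)\le|X|$ for every vertex set $X$: an edge covers at most two vertices, and one edge per vertex suffices. In particular $\mathrm{fhtw}(G)\le\mathrm{tw}(G)+1$. So a polynomial-time algorithm achieving width at most $c_0\,\mathrm{fhtw}$ with $c_0$ constant would give tree decompositions of $G$ with bags of size at most $2c_0(\mathrm{tw}(G)+1)$, a constant-factor approximation of treewidth. Wu, Austrin, Pitassi and Liu (J. Artif. Intell. Res. 49, 2014) proved that, under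 the Small Set Expansion hypothesis, approximating treewidth within any constant factor is NP-hard. So under that hypothesis and $\mathrm P\ne\mathrm{NP}$, the polylogarithmic factor in Theorem 1 cannot be replaced by an absolute constant.
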